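# Betti numbers of real toric manifolds of venustus building sets: a valley in dimension eight

## The pentagon of the path on three points

Take the nonempty intervals in $\{1,2,3\}$: the sets $1,2,3,12,23,123$ (we write $12$ for $\{1,2\}$, and so on). To each interval $I$ attach the simplex $\operatorname{conv}\{e_i:i\in I\}\subset\mathbb R^3$ and add up the six simplices in the sense of Minkowski. Three of them are points and only translate. What remains is a triangle plus two segments parallel to two of its sides, and each segment adds one new side, so the sum is a pentagon. Its sides are labeled by the five intervals other than $123$. Two sides meet exactly when their labels are nested, or are disjoint with a union that is not an interval. The sides therefore appear in the cyclic order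
$$1,\quad 12,\quad 2,\quad 23,\quad 3,\quad (1).$$

This pentagon is the polytope of a projective toric manifold, whose real points form a closed surface. There is a recipe for its rational Betti numbers, recalled precisely below. For every subset $I\subseteq\{1,2,3\}$ of even size, keep only those labels $J$ in the cycle for which $|J\cap I|$ is odd. The reduced homology of what remains in degree $k-1$ contributes to $\beta_k$. Let us do this.

For $I=\emptyset$ nothing remains. The empty complex has $\widetilde H_{-1}=\mathbb Q$, which contributes $1$ to $\beta_0$. For $I=12$ the labels $1,2,23$ remain; of these only $2$ and $23$ are adjacent, so we see an edge and an isolated point, and $\widetilde H_0$ has rank $1$. By symmetry $I=23$ also gives rank $1$ in degree $0$. For $I=13$ the labels $12,1,3,23$ remain; they form a path, which is contractible and contributes nothing. Hence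
$$(\beta_0,\beta_1,\beta_2)=(1,2,0).$$
As a check, the surface is glued from $4$ copies of the pentagon, with $4\cdot 5/2=10$ edges and $4\cdot5/4=5$ vertices, so its Euler characteristic is $5-10+4=-1=1-2+0$.

In this example a set $I$ with $2k$ elements contributed to $\beta_k$ and to no other Betti number. This is not automatic. Take the collection $1,2,3,4,1234$ of subsets of $\{1,2,3,4\}$. The polytope is a tetrahedron, and any three of the four labels $1,2,3,4$ label facets with a common vertex, so the complex of labels is the boundary of a tetrahedron. A two-element set $I$ leaves an edge, which contributes nothing. But $I=1234$ leaves the whole $2$-sphere, which contributes to $\beta_3$, although $|I|/2=2$. The sequence is $(1,0,0,1)$, as it should be for $\mathbb{RP}^3$. It goes down and up again.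

So we ask: if every $I$ with $2k$ elements contributes only to $\beta_k$, must the Betti numbers first rise and then fall?

## Nestohedra, venustus building sets, and three theorems

Fix $n\ge1$ and let $V=[n+1]=\{1,\dots,n+1\}$.

**Definition (building set).** A building set $\mathcal B$ on $V$ is a collection of nonempty subsets of $V$ that contains every singleton and satisfies: if $I,J\in\mathcal B$ and $I\cap J\ne\emptyset$, then $I\cup J\in\mathcal B$. It is connected if $V\in\mathcal B$.

The intervals in $[n+1]$ form a connected building set, since the union of two intersecting intervals is an interval. The collection $\{1,2,3,4,1234\}$ is another one. We use the same definition on any finite ground set.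

**Definition (nestohedron).** The nestohedron of $\mathcal B$ is the Minkowski sum $P_{\mathcal B}=\sum_{I\in\mathcal B}\operatorname{conv}\{e_i:i\in I\}\subset\mathbb R^{n+1}$.

For connected $\mathcal B$ it is an $n$-dimensional Delzant polytope, so it determines a projective toric manifold $X_{\mathcal B}$. Let $X^{\mathbb R}_{\mathcal B}$ be the fixed point set of complex conjugation, and $\beta_k=\beta_k(X^{\mathbb R}_{\mathcal B})=\dim_{\mathbb Q}H_k(X^{\mathbb R}_{\mathcal B};\mathbb Q)$.

**Definition (nested set complex).** For connected $\mathcal B$, the complex $K_{\mathcal B}$ has vertex set $\mathcal B\setminus\{V\}$. A collection $N$ of vertices (possibly empty) is a face if (i) any two members of $N$ are comparable by inclusion or disjoint, and (ii) for any $m\ge2$ pairwise disjoint members of $N$, their union is not in $\mathcal B$.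

The vertices of $K_{\mathcal B}$ correspond to the facets of $P_{\mathcal B}$. For the intervals in $[3]$, $K_{\mathcal B}$ is the $5$-cycle above.

For $I\subseteq V$ with $|I|$ even, let $(K_{\mathcal B})_I$ be the induced subcomplex on the vertices $J$ with $|J\cap I|$ odd. The empty complex has $\widetilde\beta_{-1}=1$ and all other reduced Betti numbers $0$. We take the following theorem of Suciu–Trevisan and Choi–Park as known: for connected $\mathcal B$,
$$\beta_k(X^{\mathbb R}_{\mathcal B})=\sum_{I\subseteq V,\ |I|\text{ even}}\widetilde\beta_{k-1}\big((K_{\mathcal B})_I;\mathbb Q\big).\qquad(1)$$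

**Definition (venustus).** A connected building set $\mathcal B$ is venustus if for every $k\ge0$ and every $I\subseteq V$ with $|I|=2k$, the reduced rational homology of $(K_{\mathcal B})_I$ is concentrated in degree $k-1$, that is, $\widetilde\beta_{i-1}((K_{\mathcal B})_I)=0$ for all $i\ne k$.

The intervals in $[3]$ are venustus; $\{1,2,3,4,1234\}$ is not. A sequence $(b_k)_{k\ge0}$ is unimodal if $b_0\le\dots\le b_m\ge b_{m+1}\ge\cdots$ for some $m$. The conjecture, from Suyoung Choi, Younghan Yoon, "Real toric manifolds associated with chordal nestohedra", arXiv:2407.11313 (2024), says that the Betti sequence of $X^{\mathbb R}_{\mathcal B}$ is unimodal for every venustus $\mathcal B$. It is false, and we shall prove the following.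

**Theorem A.** Let $X=\{1,2,3,4,5\}$, $L=\{6,7,8,9\}$ and
$$\mathcal B_X=\{\emptyset\ne J\subseteq\{2,3,4,5\}:J\ne\{2,3\}\}\cup\{\{1\},\{1,2,3,4\},X\},$$
$$\mathcal B=\mathcal B_X\cup\{\{6\},\{7\},\{8\},\{9\}\}\cup\{X\cup S:S\subseteq L\}.$$
Then $\mathcal B$ is a connected venustus building set on $[9]$, and $(\beta_k(X^{\mathbb R}_{\mathcal B}))_{k\ge0}=(1,5,5,4,8,0,\dots)$. This is not unimodal, because $5>4<8$.

**Theorem B.** (a) If $n\le7$, then $(\beta_k(X^{\mathbb R}_{\mathcal B}))_k$ is unimodal for every venustus $\mathcal B$ on $[n+1]$. (b) For every $n\ge8$ there is a venustus $\mathcal B$ on $[n+1]$ for which it is not unimodal.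

**Theorem C.** For all $q\ge2$ and $s\ge2$ there is a venustus building set whose Betti sequence has $s-1$ interior entries, each of which is smaller than its left neighbor by a factor at least $(q+\frac12)/2>1$ and smaller than its right neighbor by a factor $(2q-1)/2>1$.

A building set is called graphical if it consists of the vertex sets of the nonempty connected induced subgraphs of a graph; the intervals come from a path. Nothing below settles whether unimodality holds for graphical building sets.

**Conventions.** Homology is over $\mathbb Q$. For a finite poset $Q$, $\Delta(Q)$ is its order complex (the simplices are the nonempty chains), and topological words applied to $Q$ refer to $\Delta(Q)$. "Concentrated in degree $d$" means $\widetilde H_i=0$ for $i\ne d$; the group in degree $d$ may vanish too. "Odd" and "even" sets are sets of odd and even cardinality. We use the join formula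
$$\widetilde H_d(K*K')\cong\bigoplus_{p+q=d-1}\widetilde H_p(K)\otimes\widetilde H_q(K'),\qquad(2)$$
and the following consequence of the definition of $\Delta$. Suppose $Q=Q'\sqcup\{x_1,\dots,x_r\}$ with the $x_a$ pairwise incomparable. A chain not contained in $Q'$ contains exactly one $x_a$, and the rest of it is a (possibly empty) simplex of the link $\Delta(Q_{<x_a})*\Delta(Q_{>x_a})$. So the relative chain complex is a direct sum of shifted augmented chain complexes of the links, and
$$H_i(\Delta(Q),\Delta(Q'))\cong\bigoplus_a\widetilde H_{i-1}\big(\Delta(Q_{<x_a})*\Delta(Q_{>x_a})\big).\qquad(3)$$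

**Definition (components).** For $U\subseteq V$, the components of $U$ are the maximal members of $\mathcal B$ contained in $U$.

Components partition $U$: two that meet have their union in $\mathcal B$, hence coincide, and singletons cover $U$. Every $J\in\mathcal B$ with $J\subseteq U$ lies in exactly one component of $U$, and if $U'\subseteq U$, every component of $U'$ lies in a component of $U$. For the intervals in $[3]$, the components of $13$ are $1$ and $3$.

## One sphere, two triangulations

The vertices of $K_{\mathcal B}$ are members of $\mathcal B$, subject to an awkward rule for faces. Arbitrary subsets of $V$ ordered by inclusion are easier to handle. The first lemma passes from one to the other, compatibly with all induced subcomplexes.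

**Lemma 1.** Let $\mathcal B$ be connected. There are homeomorphisms $|K_{\mathcal B}|\cong S^{n-1}\cong|\Delta(2^V\setminus\{\emptyset,V\})|$ such that, for each set $W$ of vertices of $K_{\mathcal B}$, $|(K_{\mathcal B})_W|$ (the induced subcomplex on $W$) corresponds to $|\Delta(Q_W)|$, where
$$Q_W=\{\emptyset\ne U\subsetneq V:\text{ all components of }U\text{ lie in }W\}.$$

For the intervals in $[3]$, $\Delta(2^V\setminus\{\emptyset,V\})$ is a hexagon and $K_{\mathcal B}$ a pentagon. The extra vertex $13$ of the hexagon sits inside the pentagon's edge between $1$ and $3$, its two components.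

*Proof.* **Step 1: a common model.** We want one concrete sphere to which both complexes map. Let
$$Z=\{x\in\mathbb R^V_{\ge0}:\min x=0,\ \max x=1\}.$$
Each nonzero class in the $n$-dimensional space $\mathbb R^V/\mathbb R(1,\dots,1)$ has exactly one representative with minimum $0$, and exactly one positive multiple of it has maximum $1$. So radial projection gives $Z\cong S^{n-1}$.

For a chain of sets $U_i$ in $2^V\setminus\{\emptyset,V\}$ and $c_i>0$ with $\sum c_i=1$, send $\sum c_iU_i\mapsto\sum c_ie_{U_i}$, where $e_U=\sum_{v\in U}e_v$. The minimum is $0$ since the largest set is not $V$; the maximum is $1$, attained on the smallest set. This continuous map to $Z$ is a bijection: the chain consists of the superlevel sets $U_t(x)=\{v:x_v\ge t\}$, $0<t\le1$, of the image point $x$, and the $c_i$ are the jumps between its values. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism.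

**Step 2: the map from $|K_{\mathcal B}|$.** This step defines the other map. Let $N$ be a nonempty face. Its maximal members are pairwise disjoint by (i), and $\bigcup N\ne V$: a single maximal member is not $V$, and the union of several is not in $\mathcal B$, while $V\in\mathcal B$. So for $y=\sum_{J\in N}c_Je_J$ with $c_J\ge0$, $\sum c_J=1$, we have $\min y=0$ and $\max y>0$, and $\sum c_JJ\mapsto y/\max y$ is a well-defined continuous map $|K_{\mathcal B}|\to Z$.

**Step 3: it is surjective.** We reconstruct a face from a point. Let $x=\sum c_ie_{U_i}\in Z$ with chain $(U_i)$ and all $c_i>0$, and let $N(x)$ be the set of all components of all $U_i$. None of them is $V$. Since $e_{U_i}$ is the sum of the $e_J$ over the components $J$ of $U_i$, $x$ is a combination of the $e_J$, $J\in N(x)$, with all coefficients positive. We claim that $N(x)$ is a face. For (i): a component of $U_i$ lies in one component of $U_j\supseteq U_i$ and is disjoint from the others. For (ii): let $A_1,\dots,A_m\in N(x)$, $m\ge2$, be pairwise disjoint with $\bigcup A_s\in\mathcal B$. Let $U_j$ be the largest set of the chain having some $A_t$ as a component. Every $A_s$ is a component of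 a set of the chain, which by the choice of $U_j$ is contained in $U_j$. So $\bigcup A_s\subseteq U_j$, and, being in $\mathcal B$, it lies in one component of $U_j$. That component contains $A_t$, so it is $A_t$, and then the other $A_s$ lie in $A_t$, contradicting disjointness. Dividing the coefficients of $x$ by their sum gives a point of $|K_{\mathcal B}|$ in the interior of the face $N(x)$ that maps to $x/\max x=x$.

**Step 4: it is injective.** We recover the face and the coefficients from the image. Let $y=\sum_{J\in N}c_Je_J$ with $N$ a face and all $c_J>0$; we do not normalize here. Put $t_J=\sum_{J'\in N,\,J'\supseteq J}c_{J'}$. If $J\subsetneq J'$ in $N$, then $t_{J'}<t_J$. The members of $N$ containing a given $v$ form a chain by (i), so $y_v=t_J$ for the smallest $J\in N$ containing $v$ (and $y_v=0$ if there is none). Hence for $t>0$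
$$U_t(y)=\bigcup\{J\in N:t_J\ge t\}.$$
Let $D_1,\dots,D_p$ be the maximal members of $\{J\in N:t_J\ge t\}$; they are pairwise disjoint. They are the components of $U_t(y)$. Otherwise some $E\in\mathcal B$ with $E\subseteq\bigcup D_i$ meets at least two $D_i$; joining $E$ with the $D_i$ that it meets, one after another, shows that the union of at least two $D_i$'s is in $\mathcal B$, contradicting (ii).

Consequently $J\in N$ is a component of $U_t(y)$ for $t=t_J$, since all larger members of $N$ have smaller $t$, and it is not a component of $U_t(y)$ for $t>t_J$. So $N$ is the set of all components of the $U_t(y)$, $t>0$, and $t_J$ is the largest $t$ for which $J$ is a component of $U_t(y)$. The $c_J$ follow from the $t_J$, starting with the maximal $J$. Apply this to $y/\max y=\sum(c_J/\max y)e_J$: it determines $N$ and the numbers $c_J/\max y$, and $\sum c_J=1$ then fixes the $c_J$.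

**Step 5: induced subcomplexes.** By compactness, the map of Step 2 is a homeomorphism. By Steps 3 and 4 the preimage of $x$ lies in the interior of the face $N(x)$. So $x$ is in the image of $|(K_{\mathcal B})_W|$ iff $N(x)\subseteq W$, iff all sets in the chain of $x$ have all their components in $W$, iff $x$ is in the image of $|\Delta(Q_W)|$. $\square$

## From odd intersections to odd components

For $I\subseteq V$ put
$$O(I)=\{\emptyset\ne J\subseteq I:\text{ all components of }J\text{ are odd}\}.$$
For the intervals in $[3]$, $O(12)=\{1,2\}$ is two points, and $O(13)=\{1,3,13\}$ is a path. We found an edge plus a point for $(K_{\mathcal B})_{12}$ and a path for $(K_{\mathcal B})_{13}$. The homotopy types agree, and this is general.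

We need two textbook facts about finite posets. First, if $f:Q\to Q$ is order preserving and there is $x_0\in Q$ with $x\le f(x)\ge x_0$ for all $x$, then $Q$ is contractible ("conically contractible"). Second, Quillen's fiber lemma (Quillen, Adv. Math. 28 (1978), Prop. 1.6): if $f:P\to Q$ is order preserving and $f^{-1}(Q_{\le q})$ is contractible for every $q\in Q$, then $f$ is a homotopy equivalence.

**Lemma 2.** If $|I|$ is even, then $|(K_{\mathcal B})_I|\simeq|O(I)|$. If some component of $I$ is odd, $O(I)$ is contractible.

*Proof.* **Step 1: an odd component makes $O$ contractible.** This gives the second claim, and the fibers for the first. Let $A$ be an odd component of a set $U'\subseteq V$, and let $J\in O(U')$. Each component of $J$ lies in a component of $U'$, so it is inside $A$ or disjoint from $A$. We claim that the components of $J\cup A$ are $A$ and the components of $J$ disjoint from $A$. These sets partition $J\cup A$. The set $A$ is maximal even in $U'$. Let $C$ be a component of $J$ disjoint from $A$, and let $C\subseteq E\subseteq J\cup A$ with $E\in\mathcal B$; then $E$ lies in the component of $U'$ containing $C$, which is not $A$. So $E$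 is disjoint from $A$, hence $E\subseteq J$ and $E=C$. Thus all components of $J\cup A$ are odd, $J\cup A\in O(U')$, and $J\le J\cup A\ge A$. The map $J\mapsto J\cup A$ preserves order, so $O(U')$ is contractible.

**Step 2: comparison with $(K_{\mathcal B})_I$.** By Lemma 1, $(K_{\mathcal B})_I$ is homeomorphic to $\Delta(\mathcal Y)$ with
$$\mathcal Y=\{\emptyset\ne U\subsetneq V:|D\cap I|\text{ is odd for each component }D\text{ of }U\}.$$
If $I=V$, then $\mathcal Y=O(V)$, because $V$ itself has the single even component $V$ and so is not in $O(V)$. Let $I\ne V$. Then $O(I)\subseteq\mathcal Y$: a set $J\in O(I)$ is not $V$, and its components $D$ satisfy $D\cap I=D$. For $U\in\mathcal Y$ the fiber of the inclusion is $\{J\in O(I):J\subseteq U\}=O(U\cap I)$. Let $D$ be a component of $U$. Since every component of $U\cap I$ lies in a component of $U$, the set $D\cap I$ is a union of components of $U\cap I$. Its size is odd, so one of them is odd, and $O(U\cap I)$ is contractible by Step 1. Quillen's lemma gives $O(I)\simeq\mathcal Y$. $\square$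

## Products of posets

If $I$ has several components, $O(I)$ is built from the $O$ of the components. The next lemma says what this does to homology. Part (ii) is used later, for intervals.

**Lemma 3.** Let $Q_1,Q_2$ be finite posets with least elements $0$.
(i) $\displaystyle\widetilde H_{i-1}(Q_1\times Q_2\setminus\{0\})\cong\bigoplus_{p+q=i}\widetilde H_{p-1}(Q_1\setminus0)\otimes\widetilde H_{q-1}(Q_2\setminus0).$
(ii) If the $Q_j$ also have greatest elements $1\ne0$, then
$$\widetilde H_{i-2}\big((0,1)_{Q_1\times Q_2}\big)\cong\bigoplus_{p+q=i}\widetilde H_{p-2}\big((0,1)_{Q_1}\big)\otimes\widetilde H_{q-2}\big((0,1)_{Q_2}\big).$$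

*Proof.* The plan is to see both sides as relative homology of a product of pairs. The projections give a homeomorphism $|\Delta(Q_1\times Q_2)|\cong|\Delta(Q_1)|\times|\Delta(Q_2)|$, which maps the open simplex of a chain $c$ into the product of the open simplices of $\pi_1(c)$ and $\pi_2(c)$.

For (i) let $A_j=\Delta(Q_j\setminus0)$. A chain $c$ contains $(0,0)$ iff both projections contain $0$: look at $\min c$. So $\Delta(Q_1\times Q_2\setminus0)$ corresponds to $A_1\times\Delta(Q_2)\cup\Delta(Q_1)\times A_2$, and we have the product of the pairs $(\Delta(Q_j),A_j)$.

For (ii) let $A_j=\Delta(Q_j\setminus0)\cup\Delta(Q_j\setminus1)$, the complex of chains that do not contain both $0$ and $1$, and define $A$ in the same way for $Q_1\times Q_2$. A chain contains both $(0,0)$ and $(1,1)$ iff both projections contain both $0$ and $1$: look at $\min c$ and $\max c$. So $(\Delta(Q_1\times Q_2),A)$ is again the product of the pairs. Moreover $A_j$ is the union of two cones, with apexes $1$ and $0$, over $\Delta((0,1)_{Q_j})$, which is their intersection. So $A_j$ is the suspension of $\Delta((0,1)_{Q_j})$ (two points, if the open interval is empty), and likewise for $A$.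

Since $\Delta(Q_j)$ has a cone point, $H_i(\Delta(Q_j),A_j)\cong\widetilde H_{i-1}(A_j)$, also for empty $A_j$; in (ii) this is $\widetilde H_{i-2}((0,1)_{Q_j})$. The same holds for the product. The relative Künneth theorem over $\mathbb Q$ gives both formulas. $\square$

## The posets of even sets

For $D\in\mathcal B$ put
$$\mathrm{Ev}(D)=\{\emptyset\ne J\subsetneq D:\text{ all components of }J\text{ are even}\}.$$
These posets are much smaller than $O(D)$, and by Alexander duality they carry the same information.

**Proposition 4.** Let $\mathcal B$ be connected. Then $\mathcal B$ is venustus iff for every even $D\in\mathcal B$ the poset $\mathrm{Ev}(D)$ is concentrated in degree $|D|/2-2$. In that case put $\alpha(D)=\dim\widetilde H_{|D|/2-2}(\mathrm{Ev}(D))$, and $\alpha(I)=\prod\alpha(\text{components of }I)$ for $I$ with all components even. Then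
$$\beta_k(X^{\mathbb R}_{\mathcal B})=\sum_{|I|=2k,\ \text{all components of }I\text{ even}}\alpha(I).\qquad(4)$$

*Proof.* **Step 1: duality on one connected set.** The aim is to relate $O(D)$ and $\mathrm{Ev}(D)$. Let $D\in\mathcal B$ with $|D|=2k\ge2$. The collection $\mathcal B|_D=\{J\in\mathcal B:J\subseteq D\}$ is a connected building set on $D$, and subsets of $D$ have the same components for $\mathcal B|_D$ as for $\mathcal B$. Apply Lemma 1 to it. The sphere is $S^{2k-2}$. The induced subcomplex of $K_{\mathcal B|_D}$ on the odd vertices corresponds to $O(D)$ (note $D\notin O(D)$, since $D$ is even and connected), and the one on the even vertices to $\mathrm{Ev}(D)$. These two vertex sets are complementary. The complement of an induced subcomplex deformation retracts onto the induced subcomplex on the remaining vertices: a point off the first has positive total weight on the remaining vertices, so we may linearly shrink the other coordinates to $0$ and renormalize. Alexander duality in $S^{2k-2}$ gives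
$$\widetilde H_i(O(D))\cong\widetilde H^{2k-3-i}(\mathrm{Ev}(D)),$$
also when $\mathrm{Ev}(D)=\emptyset$. Since $2k-3-(k-1)=k-2$, $O(D)$ is concentrated in degree $k-1$ iff $\mathrm{Ev}(D)$ is concentrated in degree $k-2$, and the ranks in these degrees agree.

**Step 2: venustus implies the condition.** For even $D\in\mathcal B$ apply Lemma 2 with $I=D$: the complex $(K_{\mathcal B})_D\simeq O(D)$ is concentrated in degree $|D|/2-1$. Now use Step 1.

**Step 3: the condition implies venustus, with ranks.** Let $|I|=2k$. If $I$ has an odd component, Lemma 2 shows that $(K_{\mathcal B})_I$ has zero reduced homology. Otherwise let $I_1,\dots,I_s$ be the components, all even. A subset $J\subseteq I$ is determined by the sets $J\cap I_a$, and its components are those of the $J\cap I_a$. So $O(I)\cup\{\emptyset\}=\prod_a(O(I_a)\cup\{\emptyset\})$. By Step 1, $O(I_a)$ is concentrated in degree $|I_a|/2-1$ with rank $\alpha(I_a)$. Lemma 3(i), used repeatedly, shows that $O(I)$ is concentrated in degree $\sum_a|I_a|/2-1=k-1$ with rank $\prod_a\alpha(I_a)=\alpha(I)$. For $I=\emptyset$ the degree is $-1$ and the rank $1$. So $\mathcal B$ is venustus, and only sets with $|I|=2k$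 contribute to $\beta_k$ in (1), which becomes (4). $\square$

Test this on intervals. In $[3]$ the even members are $12$ and $23$, with $\mathrm{Ev}=\emptyset$ (degree $-1$, rank $1$), so $\beta=(1,2)$ as before. In $[4]$ the even members are $12,23,34$ and $1234$, and $\mathrm{Ev}(1234)$ is the three points $12,23,34$: degree $0$, rank $2$. So the intervals in $[4]$ are venustus with $\beta=(1,3,2)$. For $\{1,2,3,4,1234\}$ we have $\mathrm{Ev}(1234)=\emptyset$, which has homology in degree $-1$ instead of $0$: not venustus, again in agreement.

## Two inequalities, and unimodality up to dimension seven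

With (4) in hand it is sensible to try to prove the conjecture by comparing the ranks $\alpha(J)$ of neighboring sizes. We carry this out; it proves Theorem B(a), and it shows where to look for a counterexample.

In this section let $\mathcal B$ be venustus on $V=[n+1]$, and let
$$P=\{\emptyset\ne J\subseteq V:\text{ all components of }J\text{ are even}\}.$$
We first note that for $J\in P$ with $|J|=2j$, the poset $P_{<J}$ is concentrated in degree $j-2$ with rank $\alpha(J)$. If $J$ is connected, $P_{<J}=\mathrm{Ev}(J)$ and this is Proposition 4. In general, let $J_a$ be the components of $J$; then $P_{\le J}\cup\{\emptyset\}$ is the product of the intervals $[\emptyset,J_a]$ in $P\cup\{\emptyset\}$, with open intervals $(\emptyset,J_a)=\mathrm{Ev}(J_a)$, and Lemma 3(ii) gives degree $\sum_a|J_a|/2-2=j-2$ and rank $\prod\alpha(J_a)$. By (4), $\beta_0=1$ and $\beta_j=\sum_{J\in P,\,|J|=2j}\alpha(J)$ for $j\ge1$.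

**Lemma 5.** If $J\in P$ and $|J|=2j\ge4$, then
$$\alpha(J)\le\sum_{J'\in P,\ J'\subset J,\ |J'|=2j-2}\alpha(J').$$
Consequently $\beta_{j-1}=0$ implies $\beta_j=0$ for $j\ge2$, and if $n+1=2h\ge4$, then $\beta_h\le\beta_{h-1}$.

*Proof.* We remove the top layer of $P_{<J}$. Let $P'$ be $P_{<J}$ without its elements of size $2j-2$. Its elements have sizes $2,4,\dots,2j-4$, so $\dim\Delta(P')\le j-3$ and $\widetilde H_{j-2}(P')=0$. Hence $\widetilde H_{j-2}(P_{<J})$ injects into $H_{j-2}(P_{<J},P')$. The removed elements $J'$ are pairwise incomparable and maximal in $P_{<J}$, so by (3) this relative group is $\bigoplus_{J'}\widetilde H_{j-3}(P_{<J'})$, whose dimension is $\sum\alpha(J')$.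

If $\beta_{j-1}=0$, all $\alpha(J')$ with $|J'|=2j-2$ vanish, hence all $\alpha(J)$ with $|J|=2j$ vanish. If $n+1=2h$, the only subset of size $2h$ is $V\in P$, so $\beta_h=\alpha(V)\le\beta_{h-1}$. $\square$

**Lemma 6.** If $\beta_1\ge1$, then $\beta_2\ge\beta_1$ or $\beta_j=0$ for all $j\ge3$.

*Proof.* **Step 1: a graph that sees $\beta_2-\beta_1$.** We express the difference as an Euler characteristic. Call the two-element members of $\mathcal B$ edges. They are exactly the two-element members of $P$, each with $\alpha=1$, so there are $\beta_1$ of them. For $J\in P$ with $|J|=4$, $P_{<J}$ is the discrete set of the $e(J)$ edges contained in $J$. It is concentrated in degree $0$, so it is not empty: $e(J)\ge1$ and $\alpha(J)=e(J)-1$. Let $\Gamma=\Delta(\{J\in P:|J|\le4\})$ and let $N_4$ be the number of four-element members of $P$. Then $\Gamma$ is a graph with $\beta_1+N_4$ vertices and $\sum_{|J|=4}e(J)$ edges (in the sense of graphs). If it has $c$ connected components and cycle rank $z$, then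
$$z-c=\sum_{|J|=4}e(J)-N_4-\beta_1=\beta_2-\beta_1.\qquad(5)$$
Suppose $\beta_2<\beta_1$, that is, $z<c$. We must show $\beta_j=0$ for $j\ge3$.

**Step 2: the case $c=1$.** Here we show that nothing survives in degree three. We have $z=0$, so $\Gamma$ is a tree. For $J\in P$ with $|J|=6$, $\Delta(P_{<J})$ is a subgraph of $\Gamma$, hence a forest, and $\alpha(J)=\dim\widetilde H_1(P_{<J})=0$. So $\beta_3=0$, and $\beta_j=0$ for $j\ge3$ by Lemma 5.

**Step 3: the case $c\ge2$.** Here we show that all edges lie in one triple. Since $e(J)\ge1$ always, every connected component of $\Gamma$ contains an edge of $\mathcal B$ as a vertex. Two disjoint edges always lie in the same component of $\Gamma$: their union is either a member of $\mathcal B$ or has the two edges as its components, so it belongs to $P$ and is adjacent in $\Gamma$ to both. Take edges $f,g$ in different components of $\Gamma$. They intersect, say $f=\{a,b\}$ and $g=\{a,x\}$, so $\{a,b,x\}\in\mathcal B$. No four-element $J\in P$ contains $\{a,b,x\}$, since it would connect $f$ and $g$ in $\Gamma$.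

Every edge lies in $\{a,b,x\}$. Indeed, an edge meeting $\{a,b,x\}$ in exactly one point would give a four-element union in $\mathcal B$, hence in $P$, containing $\{a,b,x\}$. An edge disjoint from $\{a,b,x\}$ would be disjoint from $f$ and from $g$, hence in the same component of $\Gamma$ as both. Therefore every four-element $J\in P$ meets $\{a,b,x\}$ in at most two points, so $e(J)\le1$, so $e(J)=1$ and $\alpha(J)=0$. Thus $\beta_2=0$, and $\beta_j=0$ for $j\ge2$ by Lemma 5. $\square$

**Proof of Theorem B(a).** Let $n\le7$. Sets $I\subseteq V$ have at most $8$ elements, so $\beta_k=0$ for $k\ge5$, and $\beta_4=0$ unless $n+1=8$. If $\beta_1=0$, the sequence is $(1,0,0,\dots)$ by Lemma 5. If $\beta_1\ge1$ and $\beta_j=0$ for all $j\ge3$, the sequence is $(1,\beta_1,\beta_2,0,\dots)$ with $1\le\beta_1$, which is unimodal. Otherwise Lemma 6 gives $1\le\beta_1\le\beta_2$. Moreover $\beta_4\le\beta_3$: by Lemma 5 with $h=4$ if $n+1=8$, and trivially if $n+1<8$. So the sequence is $1\le\beta_1\le\beta_2$ followed by $\beta_3\ge\beta_4\ge0=\beta_5=\cdots$. It is unimodal both when $\beta_3\ge\beta_2$ and when $\beta_3<\beta_2$. $\blacksquare$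

The argument stops at $n=8$, at a definite place. On nine points $\beta_4$ is a sum over eight-element sets of which there can be several. Summing Lemma 5 over them, each six-element set is counted at most three times, because it lies in three eight-element subsets of $[9]$. So we only get $\beta_4\le3\beta_3$. Meanwhile neither lemma prevents $\beta_3<\beta_2$. A valley at $\beta_3$ is not excluded, and we now try to build one.

## A five-point block with a single cycle

We want many eight-element sets in $P$ over few six-element ones. Force all of them to contain one fixed five-element set $X\in\mathcal B$: take four more points $L$, let every $X\cup S$ with $S\subseteq L$ be in $\mathcal B$, and let the points of $L$ be otherwise isolated. Then the members of $P$ are those inside $X$ together with the $X\cup S$ with $|S|$ odd. Below $X\cup S$ the poset is $\mathrm{Ev}(X)$ with the smaller $X\cup S'$ placed on top, and its order complex is a join. Suppose $\mathrm{Ev}(X)$, which has elements of sizes $2$ and $4$ only, is a connected graph of cycle rank $\rho$. Over it there are four sets $X\cup S$ with $|S|=1$, each of rank $\rho$. There are four with $|S|=3$; each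 has three points on top, so by (2) its rank is $2\rho$. This gives $\beta_3=4\rho$ and $\beta_4=8\rho$. The step up on the right of $\beta_3$ is free.

For the step down on the left we need $\beta_2>4\rho$. The graph $\mathrm{Ev}(X)$ is the graph $\Gamma$ of Lemma 6 for the block $X$, so (5) reads $\rho-1=\beta_2-\beta_1$. With $\rho=1$ we need $\beta_1=\beta_2\ge5$: five edges, and four-element sets whose numbers $e(J)-1$ add up to $5$. Let $\{2,3,4,5\}$ carry five of its six possible edges, say all but $\{2,3\}$. This contributes $5-1=4$. Another four-element set with two edges, $\{1,2,3,4\}$, contributes $1$. This is the building set of Theorem A.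

Omitting $\{2,3\}$ matters. If we keep it, $\mathrm{Ev}(X)$ has $6+2$ vertices and $6+3$ edges and is connected, so $\rho=2$, and the same computation gives $(1,6,5+2,8,16)$, which is unimodal.

**Proof of Theorem A.** **Step 1: $\mathcal B$ is a connected building set.** We check unions of intersecting members. Two intersecting members contained in $\{2,3,4,5\}$ have a union contained in $\{2,3,4,5\}$; it is not $\{2,3\}$, because the only members inside $\{2,3\}$ are the disjoint sets $\{2\}$ and $\{3\}$. A set $J\subseteq\{2,3,4,5\}$ meeting $\{1,2,3,4\}$ has union $\{1,2,3,4\}$ or $X$ with it. The set $\{1\}$ and the sets containing it cause no problem: $\{1\}$ lies in every member that it meets, and $\{1,2,3,4\}\cup X=X$. Any member of $\mathcal B$ meeting $X\cup S$ either is contained in it or is itself $X\cup S'$, and $(X\cup S)\cup(X\cup S')=X\cup(S\cup S')$. Singletons are present, and $[9]=X\cup L\in\mathcal B$.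

**Step 2: the sets with all components even.** We determine the components of any $J\subseteq[9]$. If $J\not\supseteq X$, the members of $\mathcal B$ inside $J$ are those of $\mathcal B_X$ inside $J\cap X$ and the singletons of $J\cap L$, so the components of $J$ are the $\mathcal B_X$-components of $J\cap X$ and the singletons of $J\cap L$. If $J\supseteq X$, then $J\in\mathcal B$. Since singletons are odd and $|X|=5$, a nonempty $J$ has all components even iff either $J\subsetneq X$ and all $\mathcal B_X$-components of $J$ are even, or $J=X\cup S$ with $|S|$ odd.

**Step 3: even members inside $X$.** We verify the criterion of Proposition 4 for them. Each of the five two-element members $\{2,4\},\{2,5\},\{3,4\},\{3,5\},\{4,5\}$ has $\mathrm{Ev}=\emptyset$: degree $-1$, $\alpha=1$. For $\{2,3,4,5\}$, $\mathrm{Ev}$ is these five points: degree $0$, $\alpha=4$. For $\{1,2,3,4\}$, $\mathrm{Ev}=\{\{2,4\},\{3,4\}\}$: degree $0$, $\alpha=1$. There are no other even members of $\mathcal B$ inside $X$. The degrees are as required.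

**Step 4: the poset $\mathrm{Ev}(X)$.** This is the block on which everything else rests. Its two-element members are the five edges. Among the four-element subsets of $X$, the sets $\{1,2,3,5\},\{1,2,4,5\},\{1,3,4,5\}$ have the odd component $\{1\}$. This leaves $\{2,3,4,5\}$, above all five edges, and $\{1,2,3,4\}$, above $\{2,4\}$ and $\{3,4\}$. So $\Delta(\mathrm{Ev}(X))$ is a graph with $7$ vertices and $5+2=7$ edges, and it is connected. It is concentrated in degree $1$ with rank $1$.

**Step 5: the even members $X\cup S$, $|S|\in\{1,3\}$.** We verify the criterion for these. By Step 2,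
$$\mathrm{Ev}(X\cup S)=\mathrm{Ev}(X)\sqcup\{X\cup S':S'\subsetneq S,\ |S'|\text{ odd}\},$$
and every element of the first part lies below every element of the second. So the order complex is the join of the two order complexes. If $|S|=1$, the second part is empty, and $\mathrm{Ev}(X\cup S)=\mathrm{Ev}(X)$ is concentrated in degree $1=6/2-2$ with $\alpha=1$. If $|S|=3$, the second part is three points (degree $0$, rank $2$), so by (2) $\mathrm{Ev}(X\cup S)$ is concentrated in degree $1+0+1=2=8/2-2$ with $\alpha=2$. By Proposition 4, $\mathcal B$ is venustus.

**Step 6: the Betti numbers.** We list the sets in (4). They are $\emptyset$; the five edges; $\{2,3,4,5\}$ and $\{1,2,3,4\}$ (by Step 4 no other four-element subset of $X$ qualifies); the four sets $X\cup\{l\}$; and the four sets $X\cup S$ with $|S|=3$. Hence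
$$\beta=(1,\ 5,\ 4+1,\ 4\cdot1,\ 4\cdot2)=(1,5,5,4,8),$$
and $\beta_k=0$ for $k\ge5$. Since $5>4<8$, the sequence is not unimodal. $\blacksquare$

So the conjecture is false, and by Theorem B(a) the dimension $n=8$ is the smallest possible.

## Stacking union-closed families on an odd block

To reach every $n\ge8$, and to repeat the valley, we allow other blocks in place of $X$ and other families in place of all subsets of $L$.

**Definition (good block).** Let $\mathcal B_C$ be a connected building set on a finite set $C$ with $|C|=2m+1$. It is good if $\mathrm{Ev}(D)$ is concentrated in degree $|D|/2-2$ for every even $D\in\mathcal B_C$, and $\mathrm{Ev}(C)$ is concentrated in degree $m-1$. Then put $\rho(C)=\dim\widetilde H_{m-1}(\mathrm{Ev}(C))$ and $F_C(t)=\sum_I\alpha(I)t^{|I|/2}$, summed over $I\subseteq C$ with all components even.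

By Proposition 4, $F_C$ is the Betti polynomial of $\mathcal B_C$ when $|C|>1$. A point is good with $m=0$, $\mathrm{Ev}(C)=\emptyset$, $\rho=1$, $F=1$. The block $X$ is good with $m=2$, $\rho=1$, $F=1+5t+5t^2$.

**Definition (good family).** Let $L$ be a finite nonempty set and $\mathcal U$ a union-closed family of subsets of $L$ with $\emptyset,L\in\mathcal U$. For $S\in\mathcal U$ put $R(S)=\{S'\in\mathcal U:S'\subsetneq S,\ |S'|\text{ odd}\}$. The family is good if $R(S)$ is concentrated in degree $\lfloor|S|/2\rfloor-1$ for each $S\in\mathcal U$ with $|S|$ odd and for $S=L$. Then $\tau(S)$ denotes the rank in that degree.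

For instance, if $|L|=2$ and $\mathcal U=2^L$, then $R(S)=\emptyset$ and $\tau(S)=1$ for the two singletons, while $R(L)$ is two points, so $\tau(L)=1$.

For $C\cap L=\emptyset$ put
$$\mathcal B_C\star\mathcal U=\mathcal B_C\cup\{\{l\}:l\in L\}\cup\{C\cup S:S\in\mathcal U\}.$$
This is a connected building set on $C\cup L$: a member of $\mathcal B_C$ or a singleton $\{l\}$ that meets $C\cup S$ lies in it, and $(C\cup S)\cup(C\cup S')=C\cup(S\cup S')$ with $S\cup S'\in\mathcal U$. The building set of Theorem A is $\mathcal B_X\star2^L$.

**Lemma 7.** If $C$ and $\mathcal U$ are good, then $\mathcal B=\mathcal B_C\star\mathcal U$ is venustus with Betti polynomial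
$$F_C(t)+\rho(C)\,t^m\sum_{S\in\mathcal U,\ |S|\text{ odd}}\tau(S)\,t^{(|S|+1)/2}.$$
If $|L|$ is even, then $(C\cup L,\mathcal B)$ is good with $\rho(C\cup L)=\rho(C)\tau(L)$.

*Proof.* **Step 1: sets with all components even.** We find them as in Theorem A. If $J\not\supseteq C$, the components of $J$ are those of $J\cap C$ and the singletons of $J\cap L$. If $J\supseteq C$, let $S^0$ be the largest member of $\mathcal U$ inside $J\cap L$, which exists because $\mathcal U$ is union-closed and contains $\emptyset$. The components of $J$ are $C\cup S^0$ and the singletons of $(J\cap L)\setminus S^0$. So a nonempty $J$ has all components even iff either $J\subsetneq C$ has all $\mathcal B_C$-components even, or $J=C\cup S$ with $S\in\mathcal U$ and $|S|$ odd.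

**Step 2: the posets $\mathrm{Ev}(C\cup S)$.** We compute their homology. Let $S\in\mathcal U$ be nonempty. By Step 1, $\mathrm{Ev}(C\cup S)$ consists of $\mathrm{Ev}(C)$ and, entirely above it, a copy of $R(S)$. Its order complex is the join. If $|S|$ is odd or $S=L$, then by (2) it is concentrated in degree
$$(m-1)+\big(\lfloor|S|/2\rfloor-1\big)+1=m+\lfloor|S|/2\rfloor-1$$
with rank $\rho(C)\tau(S)$. For $|S|$ odd this degree is $\frac{2m+1+|S|}2-2=|C\cup S|/2-2$. For $S=L$ with $|L|$ even it is $\frac{|C\cup L|-1}2-1$.

**Step 3: conclusions.** The even members of $\mathcal B$ are those of $\mathcal B_C$, for which $\mathrm{Ev}$ has not changed, and the $C\cup S$ with $|S|$ odd. All satisfy the criterion of Proposition 4, so $\mathcal B$ is venustus. Formula (4) gives $F_C$ from the sets inside $C$, and from each $C\cup S$ the term $\rho(C)\tau(S)t^{(2m+1+|S|)/2}$. If $|L|$ is even, the last sentence of Step 2 says that $C\cup L$ is good, with the stated $\rho$. $\square$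

We need two good families. Let $E_r$ be the number of permutations of $[r]$ with descent set $\{1,3,5,\dots\}\cap[r-1]$, so $E_1=E_2=1$, $E_3=2$, $E_4=5$. Recall the theorem on rank selections of Boolean lattices: for $T\subseteq[r-1]$, the poset of subsets of $[r]$ with size in $T$ is Cohen–Macaulay, hence concentrated in its top degree $|T|-1$ (Björner, Trans. AMS 260 (1980)), and the rank there is the number of permutations of $[r]$ with descent set $T$ (Stanley, *EC1*, 2nd ed., Sec. 3.13). As a check with $r=4$ and $T=\{1,3\}$: this is a connected graph with $4+4$ vertices and $12$ edges, of cycle rank $5=E_4$.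

**Lemma 8.** (i) The family $\mathcal U=2^L$ is good, with $\tau(S)=E_{|S|}$.
(ii) Let $q\ge2$, $L=M\sqcup\{e\}$ with $|M|=2q-1$, and $N\subset M$ with $|N|=2q-2$. The family $\mathcal U_q=2^M\cup\{N\cup\{e\},L\}$ is good, with $\tau(S)=E_{|S|}$ for odd $S\subseteq M$, $\tau(N\cup\{e\})=E_{2q-2}$ and $\tau(L)=E_{2q-2}$.

*Proof.* For (i), $R(S)$ is the rank selection of the Boolean lattice $2^S$ at the odd ranks less than $|S|$. There are $\lfloor|S|/2\rfloor$ of them, so the recalled theorem gives degree $\lfloor|S|/2\rfloor-1$ and rank $E_{|S|}$.

For (ii), $\mathcal U_q$ is union-closed: for $S\subseteq M$ the set $(N\cup\{e\})\cup S$ is $N\cup\{e\}$ if $S\subseteq N$, and $L$ otherwise, since $M\setminus N$ is one point. We go through the sets $S$ in question.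

For odd $S\subseteq M$, all subsets of $S$ are in $\mathcal U_q$, and part (i) applies.

For $S=N\cup\{e\}$, of odd size $2q-1$, the proper subsets in $\mathcal U_q$ are the subsets of $N$. So $R(S)$ is the set of odd subsets of $N$, all of them proper because $|N|$ is even. By part (i) it is concentrated in degree $q-2=\lfloor(2q-1)/2\rfloor-1$ with rank $E_{2q-2}$.

For $S=L$, of even size $2q$, we have $R(L)=\{\text{odd }S'\subseteq M\}\cup\{N\cup\{e\}\}$. The first set has the greatest element $M$, so it is contractible. No element of $R(L)$ lies above $N\cup\{e\}$, and the elements below it are the odd subsets of $N$. By (3) and the long exact sequence of the pair, $\widetilde H_i(R(L))$ is $\widetilde H_{i-1}$ of the poset of odd subsets of $N$. So $R(L)$ is concentrated in degree $q-1=|L|/2-1$ with rank $E_{2q-2}$. $\square$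

**Proof of Theorem B(b).** For $n=8$ use Theorem A. Let $n\ge9$ and $r=n-6\ge3$. Stack onto $X$ first $2^{L_1}$ with $|L_1|=2$. By Lemmas 7 and 8 this adds $2t^3$, from the two singletons, and gives a good block with $F=1+5t+5t^2+2t^3$, $\rho=1\cdot E_2=1$ and $m=3$. Then stack $2^{L_2}$ with $|L_2|=r$. The result is venustus, on $5+2+r=n+1$ elements. The lowest new term is $t^3\cdot r\,E_1\,t=r\,t^4$, so the Betti numbers begin $1,5,5,2,r$. Since $5>2<r$, the sequence is not unimodal. $\blacksquare$

**Remark.** All the building sets constructed here, including those of the next section, have, for a suitable ordering of the ground set, the property that if $\{i_1<\dots<i_p\}\in\mathcal B$ with $p\ge2$, then $\{i_2,\dots,i_p\}\in\mathcal B$; that is, they are chordal in the sense of Postnikov–Reiner–Williams. In $X$ use the order $1<\dots<5$. Then $\{1,2,3,4\}$ and $X$ become $\{2,3,4\}$ and $\{2,3,4,5\}$, and a subset of $\{2,3,4,5\}$ without its minimum is never $\{2,3\}$. Let each newly stacked layer be smaller than everything before it, with $e$ the smallest in its layer. Removing the minimum from $C\cup S$ with $S\ne\emptyset$ gives $C\cup(S\setminus\min S)$. This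 is again a member for $2^L$ and for subsets of $M$, while $N\cup\{e\}$ becomes $N$ and $L$ becomes $M$.

## Repeated valleys

By Lemmas 7 and 8, stacking $\mathcal U_q$ onto a good block $C$ with $|C|=2m+1$ appends the entries $\rho(C)(y_1,\dots,y_q)$ in degrees $m+1,\dots,m+q$, where
$$y_k=\binom{2q-1}{2k-1}E_{2k-1}\ (k<q),\qquad y_q=E_{2q-1}+E_{2q-2};$$
in degree $m+q$ the contributing sets are $M$ and $N\cup\{e\}$. It multiplies $\rho$ by $E_{2q-2}$ and increases $m$ by $q$. Stacking $2^{L'}$ with $|L'|=2$ appends the single entry $2\rho(C)$ in degree $m+1$, keeps $\rho$ since $E_2=1$, and increases $m$ by $1$. The purpose of $\mathcal U_q$ is visible here: its last entry $y_q$ is large compared with the new factor $E_{2q-2}$, so a following entry $2\rho$ is a deep drop.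

**Proof of Theorem C.** **Step 1: the construction.** We interleave the two families. Start with a point and stack alternately $\mathcal U_q,2^{L'},\mathcal U_q,2^{L''},\dots,\mathcal U_q$, with $s$ copies of $\mathcal U_q$ separated by $s-1$ Boolean families on two-element sets. All stacked sets have even size, so Lemma 7 applies each time. With $\rho=E_{2q-2}$ the Betti sequence is
$$1;\ y_1,\dots,y_q;\ 2\rho;\ \rho y_1,\dots,\rho y_q;\ 2\rho^2;\ \rho^2y_1,\dots;\ \dots;\ \rho^{s-1}y_1,\dots,\rho^{s-1}y_q.$$
For $1\le i\le s-1$, the entry $2\rho^i$ has right neighbor $\rho^iy_1=(2q-1)\rho^i$ (recall $q\ge2$) and left neighbor $\rho^{i-1}y_q=\rho^{i-1}(E_{2q-1}+\rho)$.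

**Step 2: a lower bound for $E_{2q-1}$.** To bound the left neighbor we show
$$E_{2q-1}\ge\big(q-\tfrac12\big)E_{2q-2}.\qquad(6)$$
By definition $E_{2q-1}$ counts the permutations of $[2q-1]$ with pattern $>\,<\,>\cdots<$. Replacing each value $v$ by $2q-v$, we see that it counts the permutations $w_0<w_1>w_2<\cdots$ of length $2q-1$. Delete $w_0$ and renumber the values to $1,\dots,2q-2$; we obtain a permutation $w$ of $[2q-2]$ with $w_1>w_2<w_3>\cdots$, one of those counted by $E_{2q-2}$. Conversely, given such a $w$, choose $w_0\in[2q-1]$ and raise all values $\ge w_0$ by one. If $w_0\le w_1$, the first value becomes $w_1+1>w_0$, as needed. If $w_0>w_1$, it stays $w_1<w_0$, and the pattern fails. So each $w$ arises from exactly $w_1$ choices of $w_0$, and $E_{2q-1}=\sum_ww_1$.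

Let $a_j$ be the number of these $w$ with $w_1=j$, $1\le j\le2q-2$. We claim that $a_j\le a_{j+1}$ for $j<2q-2$. Take $w$ with $w_1=j$ and exchange the values $j$ and $j+1$. Since $w_2<j$, the value $j+1$ is not in position $2$, so the two exchanged values are not in adjacent positions. An exchange of consecutive values changes only the comparison between the two of them, so all inequalities between neighbors persist. This is an injection into the $w$ with first value $j+1$. So $a_j$ is nondecreasing in $j$. Chebyshev's inequality for the two nondecreasing sequences $j$ and $a_j$ gives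
$$\sum_jj\,a_j\ \ge\ \frac{1+\dots+(2q-2)}{2q-2}\sum_ja_j=\frac{2q-1}2E_{2q-2},$$
which is (6).

**Step 3: the factors.** We compare the three entries. By (6), the left neighbor of $2\rho^i$ is at least $\rho^{i-1}\big((q-\tfrac12)\rho+\rho\big)=(q+\tfrac12)\rho^i$, which is $\frac{q+1/2}2$ times $2\rho^i$. The right neighbor is $\frac{2q-1}2$ times $2\rho^i$. Both factors exceed $1$, because $q\ge2$. There are $s-1$ such entries. $\blacksquare$

For $q=2$ we have $y=(3E_1,E_3+E_2)=(3,3)$ and $\rho=E_2=1$, and the sequence is $1,3,3,2,3,3,2,3,3,\dots$, ending after $s$ blocks $3,3$.
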